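# Undecidability for exponential equations in three rational squares

## 1. With no bound on the number of unknowns, one rational number certifies many integers

Throughout, $\mathbb N=\{0,1,2,\dots\}$, and $\nu_p$ is the $p$-adic valuation on $\mathbb Q^\times$: $\nu_p(r)$ is the exponent of the prime $p$ in the factorization of $|r|$, so $\nu_2(12)=2$ and $\nu_3(2/9)=-2$. For integers $E$ and $M\ge 1$, $E\bmod M$ denotes the residue of $E$ in $[0,M)$.

**Definition (exponential diophantine equation).** It is an equation $F_1(x_1,\dots,x_n)-F_2(x_1,\dots,x_n)=0$, where $F_1,F_2$ are expressions built from the variables and particular natural numbers using addition, multiplication and exponentiation. Here $0^0=1$.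

For example, $x^{2^{y^x}}+y^{x+3y}-(5z^{2x^2}+xyz+4)=0$ is one. Over $\mathbb Q$ a power $x^y$ is used only when $x,y\ge0$, which avoids ambiguities such as $(-1)^{2/3}$. One way to respect this rule is to put squares into the equation and to ask whether $F(x_1^2,\dots,x_n^2)=0$ has a rational solution. All subexpressions of $F_1$ and $F_2$ are then nonnegative real numbers. I write capital letters for the squares: $X=x^2$, $Y=y^2$, $Z=z^2$.

Let us solve one such equation by hand: $4^X=Z$, that is, $2^{2x^2}=z^2$, that is, $|z|=2^{x^2}$. Write $x^2=r/s$ in lowest terms with $s\ge 1$. Then $|z|^s=2^r$, so $s\,\nu_2(z)=r$, so $s\mid r$ and $s=1$. Hence $x^2$ is an integer, and a rational number with integral square is an integer. The rational solutions are exactly $x\in\mathbb Z$, $z=\pm2^{x^2}$. An exponential equation can therefore force a rational unknown to be an integer, at the cost of one extra unknown $z$, which I call the certificate.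

The theorem of Matiyasevich–Davis–Putnam–Robinson (MRDP) says that every recursively enumerable $\mathcal S\subseteq\mathbb N$ has the form $\{a:\exists u\in\mathbb N^m\ P(a,u)=0\}$ with $P$ an integer polynomial. In particular, there is no algorithm that decides, for an arbitrary integer polynomial $P$ in any number of variables, whether $P$ has a zero in $\mathbb N^m$. With this, the question is easy if we may use as many unknowns as we like.

**Proposition 1.** Given $P\in\mathbb Z[u_1,\dots,u_m]$, one can write down an exponential diophantine equation $F=0$ in $4m+1$ unknowns such that $P$ has a zero in $\mathbb N^m$ if and only if $F(x_{11}^2,\dots,x_{m4}^2,z^2)=0$ has a rational solution. So there is no algorithm deciding solvability of $F(x_1^2,\dots,x_n^2)=0$ over $\mathbb Q$ when $n$ is arbitrary.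

**Proof.** Take distinct primes $p_{ij}$ ($1\le i\le m$, $1\le j\le4$). Put $U_i=X_{i1}+X_{i2}+X_{i3}+X_{i4}$ and $E=\prod_{i,j}p_{ij}^{2X_{ij}}$, and write $P=P^+-P^-$ where $P^\pm$ have natural coefficients. The equation is
$$P^+(U)^2+P^-(U)^2+Z^2+E^2=2P^+(U)P^-(U)+2ZE ,$$
which says $(P^+(U)-P^-(U))^2+(Z-E)^2=0$, that is, $P(U)=0$ and $Z=E$.

Suppose it holds at rational $x_{ij},z$, with $X_{ij}=x_{ij}^2$ and $Z=z^2$. Then $|z|=\prod p_{ij}^{X_{ij}}$. Let $v$ be a common denominator of the $X_{ij}$. Then $|z|^v=\prod p_{ij}^{vX_{ij}}$ with integral exponents, and comparing valuations gives $v\,\nu_{p_{ij}}(z)=vX_{ij}$. So every $X_{ij}$ is an integer, $U\in\mathbb N^m$, and $P(U)=0$. Conversely, if $P(u)=0$ with $u\in\mathbb N^m$, write each $u_i$ as a sum of four integer squares (Lagrange) and take $z=\prod p_{ij}^{x_{ij}^2}$. $\square$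

Look at where the unknowns went. The certificate cost one unknown, however many integers it certified, because different primes do not interfere. The data $u_1,\dots,u_m$ cost $4m$. What changes if the number of unknowns is fixed? Z.-W. Sun ("On exponential diophantine equations over $\mathbb Q$ with few unknowns", arXiv:2112.00620, 2021) proved that ten unknowns are enough: there is no algorithm to decide, for an arbitrary exponential diophantine equation $F(x_1,\dots,x_{10})=0$, whether $F(x_1^2,\dots,x_{10}^2)=0$ has solutions with $x_1,\dots,x_{10}\in\mathbb Q$. The same paper is the source of the following conjecture.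

**Conjecture.** There is no algorithm to decide, for any exponential diophantine equation $F(x,y,z)=0$, whether $F(x^2,y^2,z^2)=0$ for some $x,y,z\in\mathbb Q$.

## 2. The theorem in three unknowns

The conjecture is true. The equations that prove it have an additional property: their rational solutions are all nonzero integers.

**Theorem 1.** There is an algorithm which, given a nonconstant $P_0\in\mathbb Z[u_1,\dots,u_m]$, produces an exponential diophantine equation $F(X,Y,Z)=0$ such that the following are equivalent:

1. $P_0$ has a zero in $\mathbb N^m$;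
2. $F(x^2,y^2,z^2)=0$ for some positive integers $x,y,z$;
3. $F(x^2,y^2,z^2)=0$ for some $x,y,z\in\mathbb Q$.

Moreover, every rational solution of $F(x^2,y^2,z^2)=0$ lies in $(\mathbb Z\setminus\{0\})^3$.

**How the conjecture follows.** Constant polynomials are trivial to decide, so by MRDP statement 1 is undecidable for nonconstant $P_0$. Since $F$ is computed from $P_0$, an algorithm deciding statement 3 would decide statement 1. It also does not matter whether one requires, in addition, that all subexpressions have rational values at a solution. At positive integers all subexpressions have natural values, so the stricter notion of solvability lies between statements 2 and 3, which are equivalent.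

In outline, $x$ will fix a number base $b$; $y$ will carry all the data; and $z$ will be the certificate, as in Proposition 1. The next section compresses $u_1,\dots,u_m$ into one integer.

## 3. Zeros of a polynomial as vanishing digits

This section turns "$P_0$ has a zero" into "some integer $R$ passes a list of tests, each saying that a certain base-$b$ digit is $0$".

**Coding data.** Let $Q=P_0^2=\sum_{|\alpha|\le\delta}c_\alpha u^\alpha$, where $\alpha=(\alpha_1,\dots,\alpha_m)\in\mathbb N^m$, $|\alpha|=\alpha_1+\dots+\alpha_m$ and $\delta=\deg Q\ge2$. Put $\alpha_0=\delta-|\alpha|$ and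
$$d=\delta+1,\quad \sigma=\delta+1,\quad K=d^{m+1},\quad \lambda=\sigma(K+1)+1,\quad L=\lambda(\delta+2),$$
$$H(T)=\sum_\alpha c_\alpha\,\alpha_0!\alpha_1!\cdots\alpha_m!\;T^{K-\sum_{i=1}^m\alpha_id^i},\qquad C=(m+1)^\delta\sum_\alpha|c_\alpha|\,\alpha_0!\cdots\alpha_m!.$$
Since $\sum_{i=1}^m\alpha_id^i\le\delta d^m<K$, all exponents in $H$ are positive. Let $\beta\ge2$ be a power of $2$ with $\beta>2C$, and put
$$b=\beta X,\qquad B=b^\sigma,\qquad D=b^\lambda .$$
These are polynomials in $X$, and $B/2\in\mathbb Z[X]$ since $\beta$ is even. Finally let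
$$S(X,R)=(1+R)^\delta H(B)+\tfrac B2\,(1+B+\dots+B^{K-1})\in\mathbb Z[X,R].$$

**Definition (checks).** Let $(\kappa_k,E_k)$, $k=1,\dots,n$, be the list of the pairs

* $(\kappa,R)$ for $0\le\kappa\le\lambda-2$, $\kappa\notin\{\sigma d,\sigma d^2,\dots,\sigma d^m\}$;
* $(\kappa,S)$ for $\sigma K\le\kappa\le\sigma K+\sigma-1=\lambda-2$.

For a positive integer $X$ and $R\in\mathbb Z$, **check $k$ holds at $R$** if $\bigl(E_k(X,R)\bmod b^{\kappa_k+1}\bigr)<b^{\kappa_k}$.

In other words, base-$b$ digit number $\kappa_k$ of $E_k(X,R)\bmod b^{\lambda-1}$ is $0$. All $\kappa_k\le\lambda-2$ and $\deg_RE_k\le\delta$. Since $\kappa_k+1\le\lambda-1$ and $E_k(X,\cdot)$ is an integer polynomial, a check depends only on $R\bmod b^{\lambda-1}$.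

**Example.** Take $m=1$, $P_0=u-1$, so $Q=u^2-2u+1$, $\delta=2$, $d=\sigma=3$, $K=9$, $\lambda=31$, $L=124$. The terms $u^2,-2u,1$ contribute $2T^3$, $-2T^6$, $2T^9$ to $H$. For $G=1+uT^3$ we have $G^2=1+2uT^3+u^2T^6$, and the coefficient of $T^9$ in $G^2H$ is $2-4u+2u^2=2Q(u)$. Here $C=4\cdot(2+2+2)=24$, so $\beta=64$ will do. The $R$-checks say that all digits of $R$ at positions $0,\dots,29$ vanish, except possibly at position $9$. The $S$-checks concern positions $27,28,29$. There are $n=29+3=32$ checks.

The coefficient $2Q(u)$ in the example is the point of the construction, and the general proof follows it.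

**Lemma 1.** Let $X\ge1$ be an integer (so $b\ge\beta>2C$).
(i) If all checks hold at some $R\in\mathbb Z$, then $Q$ has a zero in $\mathbb N^m$.
(ii) If $Q(u)=0$, $u\in\mathbb N^m$, and $b>\max u_i$, then all checks hold at $g=\sum_{i=1}^mu_ib^{\sigma d^i}$, and $0\le g<b^{\lambda-1}$.

**Proof.** *First we isolate $Q(u)$ as one coefficient.* Let $u\in\mathbb N^m$ with $0\le u_i<b$, and $G(T)=1+\sum_iu_iT^{d^i}$. By the multinomial theorem
$$G^\delta=\sum_{|\alpha|\le\delta}\frac{\delta!}{\alpha_0!\cdots\alpha_m!}\,u^\alpha\,T^{\sum_{i\ge1}\alpha_id^i}.$$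
The exponents are pairwise distinct, because the $\alpha_i\le\delta=d-1$ are base-$d$ digits. Write $G^\delta H=\sum_js_jT^j$. The product of the $\alpha$-term of $G^\delta$ with the $\alpha'$-term of $H$ contributes to $T^K$ if and only if $\sum\alpha_id^i=\sum\alpha'_id^i$, that is, $\alpha=\alpha'$. The factorials cancel, so
$$s_K=\sum_\alpha\delta!\,c_\alpha u^\alpha=\delta!\,Q(u)\ge0 .$$

*Next we bound all coefficients.* The coefficients of $G^\delta$ are nonnegative with sum $(1+\sum u_i)^\delta$, and $1+\sum u_i\le1+m(b-1)\le(m+1)b$. Hence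
$$|s_j|\le\Bigl(1+\sum u_i\Bigr)^\delta\sum_\alpha|c_\alpha|\alpha_0!\cdots\alpha_m!\le Cb^\delta<\tfrac12b^{\delta+1}=B/2 .$$

*Now we read off digits.* With $g=\sum u_ib^{\sigma d^i}$ we have $1+g=G(B)$, so $(1+g)^\delta H(B)=\sum_js_jB^j$ and
$$S(X,g)\equiv\sum_{j<K}\bigl(s_j+\tfrac B2\bigr)B^j+s_KB^K\pmod{B^{K+1}}.$$
The shift by $B/2$ was put there for this: $0<s_j+\frac B2<B$ for $j<K$ and $0\le s_K<B/2$. So the right side is a base-$B$ expansion with genuine digits, it lies in $[0,B^{K+1})$, and it is the residue of $S(X,g)$. It is $<B^K$ if and only if $s_K=0$, that is, $Q(u)=0$. As $B^K=b^{\sigma K}$ and $B^{K+1}=b^{\lambda-1}$, this says that the base-$b$ digits number $\sigma K,\dots,\sigma K+\sigma-1$ of $S(X,g)\bmod b^{\lambda-1}$ vanish. So for such $g$ the $S$-checks all hold if and only if $Q(u)=0$.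

*Finally we use the $R$-checks.* They all hold at $R$ if and only if $R\bmod b^{\lambda-1}$ has nonzero digits only at the distinct positions $\sigma d^i\le\sigma d^m\le\lambda-2$, that is, $R\equiv\sum u_ib^{\sigma d^i}\pmod{b^{\lambda-1}}$ for some $0\le u_i<b$. In (i), take these $u_i$ and $g=\sum u_ib^{\sigma d^i}$. Since checks depend only on $R\bmod b^{\lambda-1}$, the $S$-checks hold at $g$ too, so $Q(u)=0$. In (ii), the $R$-checks hold at $g$, the $S$-checks hold because $Q(u)=0$, and $0\le g<b^{\lambda-1}$ because $g$ has digits only at positions $\le\lambda-2$. $\square$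

## 4. Why a divisibility certificate does not see a digit

The data is now one integer $R$ and the base is $b=\beta X$. The sensible first plan is: let $x$ give the base, let $y$ be the code $R$, and let $z$ certify the checks as in Proposition 1, with one prime for each check.

The plan stops at the checks. The certificate of Proposition 1 tests whether an explicit expression in the other unknowns is an integer; for instance, it can test a divisibility. But check $k$ is an inequality for a residue. To write it with divisibility one introduces the residue $\rho$: $b^{\kappa+1}\mid E-\rho$ and $0\le\rho<b^\kappa$. There is a new number $\rho$ for each of the $n$ checks, and we are back to many unknowns. One could try to avoid $\rho$ by testing all admissible residues at once. With $b=4$ and $\kappa=1$ the check says $E\bmod16\in\{0,1,2,3\}$, and one might test $16\mid E(E-1)(E-2)(E-3)$. But $E=8$ gives $8\cdot7\cdot6\cdot5=1680=16\cdot105$, which passes, although $8\bmod16$ is not admissible.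

There is a second difficulty. In Proposition 1 all exponents were rational, so we cleared denominators and compared valuations. If the exponents contain powers such as $Y^{D}$ with $D$ a rational number not known to be an integer, they may be irrational, and there is no denominator to clear.

The second difficulty will be settled by Baker's theorem in Section 8. For the first, the way out is to let one unknown hold all residues in the exponents of its prime factorization:
$$y=3^f\prod_{k=1}^np_k^{a_k},$$
where $a_k$ encodes the residue for check $k$. Three things must be arranged: that a congruence and an upper bound for $a_k$ amount to check $k$ (Section 5); that the code $R$ can be computed from $y$ by a formula (Section 6); and that an equation can "see" the exponents $a_k$ of $y$. The last works by putting a fractional power of $y$ into the certificate. If $z$ contains the factor $y^{R_3/D}$ with $D$ a power of $2$ and $R_3$ odd, together with $p_k^{-(R_3/D)A_k}$, then the exponent of $p_k$ in $z$ is $\frac{R_3}D(a_k-A_k)$ plus an integer, and this is an integer if and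 only if $a_k\equiv A_k\pmod D$.

## 5. A digit test made of one congruence and one bound

**Lemma 2.** Let $b\ge2$, $\lambda\ge2$ and $0\le\kappa\le\lambda-2$ be integers, $D=b^\lambda$, $E\in\mathbb Z$, $A=b^{\lambda-\kappa-1}E+1$ and $\rho=E\bmod b^{\kappa+1}$. There is an integer $a$ with
$$a\equiv A\pmod D,\qquad 0\le a\le D/b,$$
if and only if $\rho<b^\kappa$. In that case $a=b^{\lambda-\kappa-1}\rho+1$.

**Proof.** Put $a^*=b^{\lambda-\kappa-1}\rho+1$. Since $E\equiv\rho\pmod{b^{\kappa+1}}$, we get $A\equiv a^*\pmod D$. Moreover
$$0\le a^*\le b^{\lambda-\kappa-1}(b^{\kappa+1}-1)+1=D-b^{\lambda-\kappa-1}+1<D,$$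
because $\lambda-\kappa-1\ge1$ and $b\ge2$. If $a$ is as in the statement, then $0\le a\le D/b<D$ and $a\equiv a^*\pmod D$, so $a=a^*$. So such an $a$ exists if and only if $a^*\le D/b=b^{\lambda-1}$, that is, $b^{\lambda-\kappa-1}\rho<b^{\lambda-1}$, that is, $\rho<b^\kappa$. $\square$

**Example.** Let $b=4$, $\kappa=1$, $\lambda=3$, $D=64$, so $A=4E+1$ and the bound is $a\le16$. For $E=19$ we have $\rho=3<4$, and $A=77\equiv13\le16$: accepted. For $E=8$, $a^*=33>16$: rejected. For $E=4$, $a^*=17>16$: rejected. Without the summand $1$, the value $E=4$ would give $16\le16$ and be accepted wrongly.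

## 6. A logarithm on odd squares modulo a power of two

We need a formula that computes a code $R$ from $y$. There seems to be a circle: $a_k$ depends on $R$, while $R$ is computed from $y$, which contains the $a_k$. The formula below is additive modulo $D$, and so the remaining exponent $f$ can correct $R$ to any residue class modulo $D$.

**Lemma 3.** Let $D\ge1$ be a power of $2$. For the square $M$ of an odd integer, $\rho(M)=(M^D-1)/(8D)$ is an integer; $\rho(MM')\equiv\rho(M)+\rho(M')\pmod D$ for two such squares; and $\rho(9)$ is odd.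

**Proof.** We have $M\equiv1\pmod8$, so $M=1+8r$ with $r\in\mathbb Z$. If $M^{2^i}=1+8\cdot2^ir$ with $r\in\mathbb Z$, then squaring gives
$$M^{2^{i+1}}=1+8\cdot2^{i+1}\bigl(r+4\cdot2^ir^2\bigr),$$
and $r+4\cdot2^ir^2$ is an integer of the same parity as $r$. By induction up to $2^i=D$, $\rho(M)$ is an integer of the same parity as $(M-1)/8$. For $M=9$ this starts with $r=1$, so $\rho(9)$ is odd. Finally, with $r=\rho(M)$ and $r'=\rho(M')$, we have $(1+8Dr)(1+8Dr')=1+8D(r+r'+8Drr')$, so $\rho(MM')=r+r'+8Drr'$. $\square$

**Example.** For $D=4$: $\rho(9)=6560/32=205\equiv1$ and $\rho(25)=390624/32=12207\equiv3\pmod4$. And $\rho(225)=2562890624/32=80090332\equiv0\equiv1+3\pmod 4$.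

## 7. The equation

Now we assemble the equation. Choose distinct primes $p_1,\dots,p_n,q_1,\dots,q_5\ge5$ and define
$$W=Y^D,\quad V_0=9^D,\quad V_k=p_k^{2D}\ (1\le k\le n),\quad \Delta=(8D)^\delta,$$
$$N=8D^2\Delta=8^{\delta+1}b^L,\qquad \mathcal M=9^D\prod_kp_k^{2b^{\lambda-1}} .$$
The two forms of $N$ agree because $8D^2(8D)^\delta=8^{\delta+1}D^{\delta+2}$ and $D^{\delta+2}=b^{\lambda(\delta+2)}=b^L$.

If $D$ is a power of $2$ and $y$ is odd, the code will be $R=\rho(Y)=(W-1)/(8D)$. We may not divide inside an equation, so we homogenize. Put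
$$A_k(X,R)=b^{\lambda-\kappa_k-1}E_k(X,R)+1=\sum_{j\le\delta}A_{k,j}(X)R^j,\qquad \tilde A_k=\sum_{j\le\delta}A_{k,j}(X)(W-1)^j(8D)^{\delta-j},$$
so that $\tilde A_k=\Delta\,A_k\bigl(X,\tfrac{W-1}{8D}\bigr)$ when $D\ne0$. To make certain exponents nonnegative later, let $\hat A_k=\sum_j\hat A_{k,j}(X)W^j$, where $\hat A_{k,j}$ is $A_{k,j}$ with its coefficients replaced by their absolute values, and put
$$T_0=W+\sum_kV_k\hat A_k,\qquad T_k=V_0\hat A_k\quad(1\le k\le n).$$
Now let
$$\Phi_0=-(W-1)\Delta+\sum_k(V_k-1)\tilde A_k+NT_0,\qquad \Phi_k=-(V_0-1)\tilde A_k+NT_k\quad(1\le k\le n).$$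
These are integer polynomials in $X,W,V_0,\dots,V_n$. Write $\Phi_i=\Phi_i^+-\Phi_i^-$ with $\Phi_i^\pm$ having natural coefficients. The equation $F=0$ is
$$Z^{NY}\,Y^{\Delta Y}\,3^{2Y\Phi_0^-}\prod_kp_k^{2Y\Phi_k^-}=Y^{V_0\Delta Y}\,3^{2Y\Phi_0^+}\prod_kp_k^{2Y\Phi_k^+}\cdot q_1^{2NXY}\,q_2^{2\cdot8^{\delta+1}2^{Lb}Y}\,q_3^{2NY^2}\,q_4^{2N\mathcal M}\,q_5^{2\cdot8^{\delta+1}2^{Lb}\mathcal M}.\tag{1}$$
Both sides are built from natural constants by addition, multiplication and exponentiation, with no subtraction. So for $X,Y,Z\ge0$ all bases and exponents are $\ge0$.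

**Zero values are excluded.** We must rule out solutions with $X,Y,Z\ge0$ and $XYZ=0$ before taking logarithms.

* $X=0$. Then $b=D=\Delta=N=0$ and $W=V_i=1$ (with $0^0=1$), and $\mathcal M=1$ since $\lambda-1\ge1$. Every summand of $\Phi_i$ has a factor $0$, so $\Phi_i^+=\Phi_i^-$. The powers of $Y$ and $Z$ in (1) have exponent $0$, so both sides are positive. The powers of $3$ and the $p_k$ agree on the two sides, and the right side has in addition the factor $q_2^{2\cdot8^{\delta+1}Y}q_5^{2\cdot8^{\delta+1}}\ge q_5^{2\cdot8^{\delta+1}}>1$. So the sides differ.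
* $Y=0<X$. All exponents on the left have the factor $Y$, so the left side is $1$. On the right, every exponent not belonging to $q_4,q_5$ has the factor $Y$, so the right side is at least $q_4^{2N\mathcal M}>1$, since $N,\mathcal M>0$.
* $Z=0<X,Y$. The left side is $0$ because $NY>0$, and the right side is positive.

**Logarithmic form.** The aim is to see $z$ as a product of powers. Let $X=x^2$, $Y=y^2$, $Z=z^2$ with $x,y,z$ rational. At a solution they are nonzero, and since only squares enter we may assume $x,y,z>0$. Take logarithms in (1), use $\log Z=2\log z$ and $\log Y=2\log y$, and divide by $2Y$. So (1) is equivalent to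
$$N\log z=(V_0-1)\Delta\log y+\Phi_0\log3+\sum_k\Phi_k\log p_k+N\sum_{j=1}^5t_j\log q_j,\tag{2}$$
$$t_1=X,\quad t_2=2^{Lb}/b^L,\quad t_3=Y,\quad t_4=\mathcal M/Y,\quad t_5=t_2t_4 ,$$
where we used $8^{\delta+1}2^{Lb}=Nt_2$. Put
$$\xi=\frac{(V_0-1)\Delta}N=\frac{9^D-1}{8D^2}.$$
After division by $N$, (2) says that $z$ is $y^\xi$ times powers of $3$, the $p_k$ and the $q_j$. If $D$ is a power of $2$, then $\xi=\rho(9)/D$ with $\rho(9)$ odd, which is the fractional power announced in Section 4. The primes $q_1,\dots,q_4$ will force $X$ to be an integer, $b$ to have no odd prime factor, $y$ to be an integer, and $y$ to divide a bound. The prime $q_5$ was needed for $X=Y=0$.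

## 8. Baker's theorem and the exponents, prime by prime

**Baker's theorem** (A. Baker, Mathematika 13 (1966); *Transcendental Number Theory*, Thm 2.1). If $\alpha_1,\dots,\alpha_n$ are nonzero algebraic numbers with $\log\alpha_1,\dots,\log\alpha_n$ linearly independent over $\mathbb Q$, then $1,\log\alpha_1,\dots,\log\alpha_n$ are linearly independent over the field of algebraic numbers.

By unique factorization, the logarithms of distinct primes are linearly independent over $\mathbb Q$: an integer relation $\sum n_p\log p=0$ means $\prod p^{n_p}=1$. Hence they are linearly independent over the algebraic numbers. For instance, no rational $z>0$ equals $2^{\sqrt2}$: in $\log z-\sqrt2\log2=0$ the total coefficient of $\log2$ would be $\nu_2(z)-\sqrt2\ne0$.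

Let $x,y,z\in\mathbb Q_{>0}$ satisfy (2). Then $b$ and $D$ are positive rationals. So $W,V_i,\mathcal M$ and $2^{Lb}$ are algebraic, being rational powers of positive rationals or products of such. All coefficients in (2) are therefore algebraic. Replace $\log y$ by $\sum_p\nu_p(y)\log p$, and $\log z$ likewise. The result is a linear relation between logarithms of finitely many primes with algebraic coefficients, so the total coefficient of each $\log p$ vanishes. Dividing by $N>0$, we obtain for every prime $p$
$$\nu_p(z)=\xi\,\nu_p(y)+\begin{cases}t_j&p=q_j,\\ \Phi_k/N&p=p_k,\\ \Phi_0/N&p=3,\\ 0&\text{otherwise.}\end{cases}\tag{3}$$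
This replaces the comparison of valuations in Proposition 1. The left sides are integers, and that is what we exploit.

## 9. From a rational solution to a zero of $P_0$

Let $x,y,z\in\mathbb Q_{>0}$ satisfy (2), hence (3). We prove statement 3 $\Rightarrow$ statement 1 of Theorem 1.

**Step 1: $b$ is an integer.** The purpose is to get rid of irrational exponents. Suppose $\xi$ is irrational. In (3) at $q_1$, namely $\nu_{q_1}(z)=\xi\,\nu_{q_1}(y)+X$, the number $X$ is rational, so $\nu_{q_1}(y)=0$ and $X=\nu_{q_1}(z)\in\mathbb Z$. But then $D=(\beta X)^\lambda$ is a positive integer and $\xi=(9^D-1)/(8D^2)$ is rational, a contradiction. So $\xi\in\mathbb Q$, and hence $3^{2D}=9^D=1+8D^2\xi\in\mathbb Q$ with $2D\in\mathbb Q$. Write $2D=r/s$ in lowest terms; then $s\,\nu_3(3^{2D})=r$, so $s=1$, and $2D=2b^\lambda\in\mathbb Z$. Write $b=u/v$ in lowest terms. Then $v^\lambda\mid2u^\lambda$, so $v^\lambda\mid2$, and $\lambda\ge2$ gives $v=1$.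

**Step 2: $b$ is a power of $2$.** This will make Lemma 3 available. Suppose an odd prime $q$ divides $b$. Since $8D^2\xi=9^D-1$ is an integer, the term $\xi\,\nu_{q_2}(y)$ is $0$ or has $q$-adic valuation at least $-2\nu_q(D)=-2\lambda\nu_q(b)$. On the other hand $t_2=2^{Lb}/b^L$ has $\nu_q(t_2)=-L\nu_q(b)$, and $L=\lambda(\delta+2)>2\lambda$. So $\xi\,\nu_{q_2}(y)+t_2$ has $q$-adic valuation $-L\nu_q(b)<0$. By (3) at $q_2$ this number is the integer $\nu_{q_2}(z)$, a contradiction. Hence $b$ and $D=b^\lambda$ are powers of $2$, possibly $1$ at this stage. By Lemma 3, $\xi=R_3/D$ with $R_3:=\rho(9)$ odd.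

**Step 3: $y$ is an odd integer dividing $3^D\prod_kp_k^{D/b}$, and $X$ is a positive integer.** This gives the upper bounds on the exponents of $y$ that the digit test needs.

By (3) at $p=2$, $\nu_2(z)=R_3\nu_2(y)/D$. Since $R_3$ is odd and $D$ is a power of $2$, we get $D\mid\nu_2(y)$. Also, every number $\xi\,\nu_{q_j}(y)=R_3\nu_{q_j}(y)/D$ is $q$-integral (it is $0$ or has $\nu_q\ge0$) for each odd prime $q$, and it is $0$ or has $\nu_2\ge-\nu_2(D)>-2D$.

First, (3) at $q_3$ says $\xi\,\nu_{q_3}(y)+Y\in\mathbb Z$. For odd $q$ the first summand is $q$-integral, so $\nu_q(Y)\ge0$. If $\nu_2(y)<0$, then $\nu_2(y)\le-D$ because $D\mid\nu_2(y)$, so $\nu_2(Y)\le-2D$. The first summand is $0$ or has $\nu_2>-2D$, so the sum has negative $2$-adic valuation and is not an integer. Hence $\nu_q(y)\ge0$ for all primes $q$, and $y\in\mathbb Z$.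

Next, (3) at $q_4$ says $\xi\,\nu_{q_4}(y)+\mathcal M/Y\in\mathbb Z$, where $\mathcal M$ is now an odd integer. For odd $q$ this gives $2\nu_q(y)\le\nu_q(\mathcal M)$. If $\nu_2(y)>0$, then $\nu_2(y)\ge D$ and $\nu_2(\mathcal M/Y)\le-2D$, which is impossible as before. Hence $y$ is odd.

Since $b^{\lambda-1}=D/b$, we have $\mathcal M=\bigl(3^D\prod_kp_k^{D/b}\bigr)^2$, and therefore
$$y=3^f\prod_kp_k^{a_k},\qquad 0\le f\le D,\quad 0\le a_k\le D/b .$$
In particular $\nu_{q_1}(y)=0$, so (3) at $q_1$ gives $X\in\mathbb Z_{>0}$, and hence $b=\beta X\ge\beta\ge2$.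

**Step 4: all checks hold.** By Lemma 3, $R:=\rho(Y)=(W-1)/(8D)$ is an integer. Substituting $W-1=8DR$ in the definition of $\tilde A_k$ gives $\tilde A_k=\sum_jA_{k,j}(X)(8D)^\delta R^j=\Delta A_k$ with $A_k:=A_k(X,R)\in\mathbb Z$. Also $T_k=V_0\hat A_k\in\mathbb Z$. Therefore
$$\frac{\Phi_k}N=-\frac{(V_0-1)\Delta}NA_k+T_k=-\frac{R_3}DA_k+T_k ,$$
and (3) at $p_k$ reads
$$\nu_{p_k}(z)=\frac{R_3}D\,(a_k-A_k)+T_k .$$
As $R_3$ is odd and $D$ is a power of $2$, $a_k\equiv A_k\pmod D$. Recall $A_k=b^{\lambda-\kappa_k-1}E_k(X,R)+1$ and $0\le a_k\le D/b$, with $b\ge2$. Lemma 2 now says that $\bigl(E_k(X,R)\bmod b^{\kappa_k+1}\bigr)<b^{\kappa_k}$, which is check $k$ at $R$. This holds for every $k$. By Lemma 1(i), $Q=P_0^2$ has a zero in $\mathbb N^m$, and so has $P_0$. This proves statement 3 $\Rightarrow$ statement 1.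

Equation (3) at the prime $3$ was not used. Its role appears in Section 11, where it has to cause no obstruction.

## 10. Every rational solution is integral

Take any rational solution. Zero values are excluded by Section 7, so after changing signs we may assume $x,y,z>0$, and the results of Section 9 apply. There $X=x^2$ and $y$ are integers, and $x$ is rational with integral square, so $x\in\mathbb Z$. It remains to treat $z$, and this is what the terms $T_i$ are for.

**Bounds.** From $\rho(M)=(M^D-1)/(8D)$ we read off $0\le R\le W$, $0\le\rho(p_k^2)\le V_k$ and $0<R_3\le V_0$. Since $X>0$,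
$$|A_k|\le\sum_j\hat A_{k,j}(X)R^j\le\sum_j\hat A_{k,j}(X)W^j=\hat A_k .$$

**Quotients.** With $N=8D^2\Delta$, $W-1=8DR$, $V_k-1=8D\rho(p_k^2)$, $V_0-1=8DR_3$ and $\tilde A_k=\Delta A_k$ we have
$$\frac{\Phi_k}N=-\frac{R_3}DA_k+T_k,\qquad \frac{\Phi_0}N=\frac1D\Bigl(-R+\sum_k\rho(p_k^2)A_k\Bigr)+T_0 .\tag{4}$$

**Signs of the exponents.** By (3) and (4), and since $y=3^f\prod p_k^{a_k}$,
$$\nu_{p_k}(z)=\tfrac{R_3}D(a_k-A_k)+T_k,\qquad \nu_3(z)=\tfrac1D\Bigl(R_3f-R+\sum_k\rho(p_k^2)A_k\Bigr)+T_0,\qquad \nu_{q_j}(z)=t_j ,$$
and $\nu_p(z)=0$ for all other $p$. In the first formula, $\frac{R_3}Da_k\ge0$ and $\frac{R_3}D|A_k|\le V_0\hat A_k=T_k$, so $\nu_{p_k}(z)\ge0$. In the second, $\frac{R_3}Df\ge0$ and $\frac1D\bigl(R+\sum_k\rho(p_k^2)|A_k|\bigr)\le W+\sum_kV_k\hat A_k=T_0$, so $\nu_3(z)\ge0$. And $t_j\ge0$ by definition. So $z$ is an integer, and every rational solution lies in $(\mathbb Z\setminus\{0\})^3$.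

## 11. From a zero of $P_0$ to positive integers $x,y,z$

Let $P_0(u)=0$, that is, $Q(u)=0$, with $u\in\mathbb N^m$. We construct $x$, then $y$, then $z$, and so prove statement 1 $\Rightarrow$ statement 2.

**Step 1: the base.** Choose $s\in\mathbb N$ so that $b:=\beta4^s>\max u_i$, and put $x=2^s$, $X=4^s$. Then $b=\beta X\ge2$ and $D=b^\lambda$ are powers of $2$. Let $g=\sum u_ib^{\sigma d^i}$. By Lemma 1(ii) all checks hold at $g$.

**Step 2: the exponents of $y$.** We want them to pass the digit test for the code $g$. Put $\rho_k=E_k(X,g)\bmod b^{\kappa_k+1}$; by the checks, $\rho_k\le b^{\kappa_k}-1$. By Lemma 2, $a_k:=b^{\lambda-\kappa_k-1}\rho_k+1$ satisfies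
$$a_k\equiv A_k(X,g)\pmod D,\qquad 0\le a_k\le b^{\lambda-1}-b^{\lambda-\kappa_k-1}+1\le D/b .$$

**Step 3: the exponent of $3$ makes $y$ carry the code $g$.** Since $R_3=\rho(9)$ is odd, it is invertible modulo $D$. Choose $0\le f<D$ with
$$R_3f\equiv g-\sum_ka_k\rho(p_k^2)\pmod D .$$
Let $y=3^f\prod_kp_k^{a_k}$, $Y=y^2$ and $R=\rho(Y)$. As $Y=9^f\prod_k(p_k^2)^{a_k}$ is a product of odd squares, Lemma 3 gives
$$R\equiv R_3f+\sum_ka_k\rho(p_k^2)\equiv g\pmod D .$$
Since $A_k(X,\cdot)$ is an integer polynomial, $A_k:=A_k(X,R)\equiv A_k(X,g)\equiv a_k\pmod D$. So the circle mentioned in Section 6 closes: the $a_k$ were computed from $g$, and the code read from $y$ is congruent to $g$.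

**Step 4: the exponents of $z$ are integers.** Consider the following numbers.

* $c_{p_k}=\frac{R_3}D(a_k-A_k)+T_k$ is an integer because $a_k\equiv A_k\pmod D$.
* $c_3=\frac1D\bigl(R_3f-R+\sum_k\rho(p_k^2)A_k\bigr)+T_0$ is an integer, because $R\equiv R_3f+\sum_ka_k\rho(p_k^2)$ and so the bracket is $\equiv\sum_k\rho(p_k^2)(A_k-a_k)\equiv0\pmod D$. This is why $\Phi_0$ has its shape: it cancels the fractional part of $\frac{R_3}Df$.
* $c_{q_j}=t_j$. Here $t_1=X$ and $t_3=Y$ are integers. Writing $b=2^e$ we have $e\le b$, so $b\mid2^b$ and $t_2=(2^b/b)^L$ is an integer. Since $y\mid3^D\prod_kp_k^{D/b}$ and $\mathcal M$ is the square of the latter, $t_4=\mathcal M/Y$ is an integer. So is $t_5=t_2t_4$.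

**Step 5: they are nonnegative, and $z$ solves the equation.** The bounds $0\le R\le W$, $0\le\rho(p_k^2)\le V_k$, $0<R_3\le V_0$ and $|A_k|\le\hat A_k$ hold here for the same reasons as in Section 10, and they give $c_{p_k},c_3\ge0$ by the same estimates; the $t_j$ are positive. Hence
$$z=3^{c_3}\prod_kp_k^{c_{p_k}}\prod_{j=1}^5q_j^{c_{q_j}}$$
is a positive integer. The identities (4) hold here too, because they use only $\tilde A_k=\Delta A_k$, the definition of $\rho$ and $\xi=R_3/D$. So the right side of (3) equals $\xi f+\Phi_0/N=c_3$ at $p=3$, equals $\xi a_k+\Phi_k/N=c_{p_k}$ at $p_k$, equals $t_j$ at $q_j$, and is $0$ at every other prime. That is, (3) holds for every prime $p$. Multiply (3) by $N\log p$ and sum over $p$: this gives (2), which is equivalent to (1).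

So statement 1 implies statement 2, and statement 2 trivially implies statement 3. With Sections 9 and 10 this proves Theorem 1: all the data of (1) are computed from $P_0$. By Section 2, the conjecture is proved. $\blacksquare$

## 12. Other domains, a parameter, and infinitely many solutions

**Theorem 2.** (a) Let $\mathcal A$ be any set with $\mathbb Z_{>0}\subseteq\mathcal A\subseteq\mathbb Q$. There is no algorithm to decide, for an exponential diophantine equation $F(x,y,z)=0$, whether $F(x^2,y^2,z^2)=0$ for some $x,y,z\in\mathcal A$. The same family of equations works for all $\mathcal A$ simultaneously. The problem remains undecidable when restricted to equations for which every rational solution of $F(x^2,y^2,z^2)=0$ is integral.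

(b) For every recursively enumerable $\mathcal S\subseteq\mathbb N$ there are expressions $F_1,F_2$ in $a,X,Y,Z$, built from natural numbers by $+,\cdot$ and exponentiation, such that for every $a\in\mathbb N$ and every $\mathcal A$ as in (a):
$$a\in\mathcal S\iff\exists\,x,y,z\in\mathcal A:\ F_1(a,x^2,y^2,z^2)=F_2(a,x^2,y^2,z^2).$$
Hence the decision problem in the conjecture is $\Sigma_1$-hard under many-one reductions.

(c) Each equation $F(x^2,y^2,z^2)=0$ with $F$ from Theorem 1 has either no rational solution or infinitely many. Hence it is also undecidable whether $F(x^2,y^2,z^2)=0$ has infinitely many rational solutions.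

Here *$\Sigma_1$-hard under many-one reductions* means: for every recursively enumerable $\mathcal S$ there is a computable map $a\mapsto F_a$ such that $a\in\mathcal S$ if and only if the equation $F_a$ is solvable in the sense of the problem. It suffices to have this for the halting set.

**Proof of (a).** A solution in $\mathbb Z_{>0}$ is a solution in $\mathcal A$, and a solution in $\mathcal A$ is a solution in $\mathbb Q$. So for $F$ from Theorem 1, solvability in $\mathcal A$ lies between statements 2 and 3, and is equivalent to statement 1. By the last sentence of Theorem 1, all these equations have only integral rational solutions.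

**Proof of (b).** The point is to let the coefficients of $Q$, and the constant $\beta$, depend on $a$ through allowed expressions. By MRDP, $a\in\mathcal S\iff\exists u\in\mathbb N^m\ P_0(a,u)=0$ for some $P_0\in\mathbb Z[a,u]$ with $m\ge1$. We may take $P_0$ nonconstant in $u$: if it is not, replace it by $P_0^2+u_1^2$, which has a zero $u$ for exactly the same $a$. Put $Q=P_0^2=\sum_{|\alpha|\le\delta}c_\alpha(a)u^\alpha$, with $\delta\ge2$ the degree of $Q$ in $u$ and $c_\alpha\in\mathbb Z[a]$. Let $\hat c_\alpha\in\mathbb N[a]$ be $c_\alpha$ with coefficients replaced by absolute values, and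
$$\hat C(a)=(m+1)^\delta\sum_\alpha\hat c_\alpha(a)\,\alpha_0!\cdots\alpha_m!,\qquad \beta'=2\cdot4^{\hat C(a)},\qquad \beta=2\beta' .$$
For $a\in\mathbb N$ we have $\hat C(a)\ge C$, where $C$ is computed from the numbers $c_\alpha(a)$. So $\beta=4^{\hat C(a)+1}$ is a power of $2$ with $\beta>2C$.

The quantities $d,\sigma,K,\lambda,L,n,p_k,q_j$ do not depend on $a$. Since $B/2=\beta'(2\beta')^{\sigma-1}X^\sigma$, the $E_k$ are polynomials over $\mathbb Z$ in $a,\beta',X,R$. Hence the $A_{k,j}$ are integer polynomials in $a,\beta',X$; define $\hat A_{k,j}$ by taking absolute values of their coefficients, so that $|A_{k,j}|\le\hat A_{k,j}$ at natural $a,\beta',X$. The $\Phi_i$ are integer polynomials in $a,\beta',X,W,V_0,\dots,V_n$, and we split them into $\Phi_i^+-\Phi_i^-$ with natural coefficients. Then the two sides of (1) are expressions $F_1,F_2$ in $a,X,Y,Z$ of the required kind.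

Fix $a\in\mathbb N$. The arguments of Sections 3 and 7–11 apply unchanged. Indeed, they use that $|\alpha|\le\delta$ in the sum for $Q$, that $\delta\ge2$, and that $Q\ge0$; they do not use that the degree of $Q(a,\cdot)$ is exactly $\delta$. They use of $\beta$ only that it is a power of $2$, at least $2$ and greater than $2C$. For $X=0$ we still have $b=0$, so $D=\Delta=N=0$ and $W=V_i=1$, and the values of all $\Phi_i$ are $0$. In Section 8 the coefficients are still algebraic, since $a$ and $\beta'$ are natural numbers. In Sections 10 and 11 the bound $|A_{k,j}|\le\hat A_{k,j}$ is used only at positive integers $X$. So solvability of $F_1=F_2$ in positive integers $x,y,z$, and in rational $x,y,z$, are both equivalent to $P_0(a,\cdot)$ having a zero in $\mathbb N^m$, that is, to $a\in\mathcal S$; and solvability in $\mathcal A$ lies between the two. Taking $\mathcal S$ to be the halting set, the map sending $a$ to the equation with $a$ inserted gives the last assertion.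

**Proof of (c).** If there is a rational solution, then $P_0$ has a zero $u\in\mathbb N^m$ by Section 9. In Section 11, $s$ may then be any sufficiently large integer, and the solution obtained has $x=2^s$. Different $s$ give different solutions, so there are infinitely many. Hence having infinitely many rational solutions is, for these equations, equivalent to statement 1 of Theorem 1, which is undecidable. $\square$
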